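\title{Minimal invariable generating sets that outnumber\\ all minimal generating sets}

\begin{abstract}
For a finite group $G$ let $m(G)$ and $m_I(G)$ be the largest size of a minimal generating set and of a minimal invariable generating set of $G$. We show that the inequality $m_I(G)\le m(G)$, whose validity was left undecided by Garzoni and Lucchini, is false in general: for $G=V\rtimes \mathrm{PSL}(2,p)$, with $V$ a sum of $s$ suitable modules in distinct odd characteristics, $m(G)\le s+6$ while $m_I(G)\ge 2s+1$. The obstruction is first cohomology. We prove that an abelian minimal normal subgroup $N$ with a complement raises $m$ by exactly $1$, and raises $m_I$ by at least $1$ and at most $1+\dim H^1(G/C_G(N),N)$, where the dimension is taken over the field $\mathrm{End}_G(N)$. It follows that $m_I=m$ for solvable groups, and that the groups above satisfy $m_I(G)/m(G)\to 2$ as $s\to\infty$.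
\end{abstract}

\section{Introduction}

All groups in this paper are finite. A subset $S$ of a group $G$ \emph{invariably generates} $G$ if, whenever each element of $S$ is replaced by some conjugate of itself, the resulting set still generates $G$. A generating set is \emph{minimal} if no proper subset of it generates $G$; an invariable generating set is \emph{minimal} if no proper subset of it invariably generates $G$. Let $d(G)$ and $m(G)$ be the smallest and the largest size of a minimal generating set of $G$, and let $d_I(G)$ and $m_I(G)$ be the smallest and the largest size of a minimal invariable generating set.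

An invariable generating set generates $G$, so $d(G)\le d_I(G)$. The gap is known to be unbounded: for every $r\ge1$ there is a group with $d(G)=2$ and $d_I(G)\ge r$. At the other end of the scale, Garzoni and Lucchini \cite{GL} state that they do not know whether the somewhat opposite inequality
\[
m_I(G)\le m(G)
\]
always holds. We determine the answer here.

The first examples suggest that it does hold. If $G$ is abelian, both notions of generation coincide and $m_I(G)=m(G)$. In general, invariable generation sees only conjugacy classes, and this can make $m_I$ the smaller number. Take $G=A_5$. The set $\{(1\,2\,3),(1\,2\,4),(1\,2\,5)\}$ generates $A_5$, and any two of its elements generate the stabilizer of a point, so $m(A_5)\ge 3$. On the other hand, a subset of $A_5$ invariably generates $A_5$ if and only if it contains an element of order $3$ and an element of order $5$. Indeed, a subgroup of order divisible by $15$ has index at most $4$, and since the simple group $A_5$ does not embed in $S_4$, this index is $1$. Conversely, every element of order $1$, $2$ or $3$ is conjugate into $A_4$, and every element of order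 $1$, $2$ or $5$ is conjugate into a dihedral subgroup of order $10$. So $m_I(A_5)=2$.

Nevertheless the inequality fails, by an arbitrarily large amount.

\begin{theorem}\label{thm:A}
Let $\pi$ be a set of $s\ge 1$ odd primes, at least one of which is $\ge 7$, and let $p$ be a prime with $p\equiv 1 \bmod \ell$ for all $\ell\in\pi$. Let $H=\mathrm{PSL}(2,p)$ act on the projective line $\Omega=\mathbb P^1(\mathbb F_p)$. For $\ell\in\pi$ let $V_\ell$ be the $\mathbb F_\ell H$-module of vectors of coordinate sum $0$ in $\mathbb F_\ell[\Omega]$. Put $V=\bigoplus_{\ell\in\pi}V_\ell$ and $G=V\rtimes H$. Then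
\[
m(G)=m(H)+s\le s+6 \qquad\text{and}\qquad m_I(G)\ge 2s+1 .
\]
In particular $m_I(G)-m(G)\ge s-5$, and $m_I(G)>m(G)$ whenever $s\ge 6$.
\end{theorem}

By Dirichlet's theorem, infinitely many primes $p$ are available for each $\pi$. So the answer to the question is negative and $m_I-m$ is unbounded. The second result locates the reason. If $N$ is an abelian minimal normal subgroup of $G$, it is an irreducible $G$-module, and $\mathrm{End}_G(N)$ is a finite division ring, hence a finite field.

\begin{theorem}\label{thm:B}
Let $N$ be an abelian minimal normal subgroup of a finite group $G$, and let $F=\mathrm{End}_G(N)$.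
\begin{enumerate}
\item[(1)] If $N$ has no complement in $G$, then $m(G)=m(G/N)$ and $m_I(G)=m_I(G/N)$.
\item[(2)] If $N$ has a complement in $G$, then $m(G)=m(G/N)+1$ and
\[
m_I(G/N)+1\;\le\; m_I(G)\;\le\; m_I(G/N)+1+\dim_F H^1(G/C_G(N),N).
\]
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(a)] Let $R$ be a solvable normal subgroup of $G$. If $H^1(G/C_G(A),A)=0$ for each complemented factor $A$ below $R$ in some chief series of $G$ through $R$, then $m_I(G)-m(G)=m_I(G/R)-m(G/R)$. In particular $m_I(G)=m(G)$ for every solvable group $G$.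
\item[(b)] The groups of Theorem~\ref{thm:A} satisfy $2s+1\le m_I(G)\le 2s+5$. Hence $m_I(G)/m(G)\to 2$ as $s\to\infty$, and the upper bound in Theorem~\ref{thm:B}(2) is attained with $\dim_FH^1=1$.
\end{enumerate}
\end{corollary}

Here a chief factor $A=R_i/R_{i+1}$ is called complemented if it has a complement in $G/R_{i+1}$. We do not determine whether the ratio $m_I(G)/m(G)$ is bounded.

\medskip
\noindent\textbf{The idea.} Let $G=N\rtimes K$ with $N$ an irreducible $K$-module. Suppose that some elements of $G$ generate $G$ modulo $N$. If they do not generate $G$, they generate a complement of $N$, which is a maximal subgroup, and any \emph{one} further element outside it completes the job. This is why $m$ grows by $1$. For invariable generation the obstruction is not one complement but all conjugacy classes of complements. These are parametrized by $H^1(K,N)$, and an element $g$ of $G$ singles out the set $\mathcal C(g)\subseteq H^1(K,N)$ of those classes whose members contain conjugates of $g$. A set $X$ that invariably generates $G$ modulo $N$ invariably generates $G$ exactly when $\bigcap_{g\in X}\mathcal C(g)=\emptyset$.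 The sets $\mathcal C(g)$ are affine subspaces (or empty). If $H^1(K,N)$ is a line, two of them can be two different points, and then both elements may be needed: one module uses up two elements. To repeat this $s$ times over the same group $K$ we use one module for each of $s$ primes; elements of order prime to $\ell$ impose no condition in characteristic $\ell$, so the $s$ pairs do not interfere.

Section~\ref{sec:comp} treats ordinary generation, and Section~\ref{sec:cocycles} makes the sets $\mathcal C(g)$ precise. Section~\ref{sec:perm} computes the cohomology of certain permutation modules by hand and works out a small example, of shape $3^4\rtimes A_5$. Sections~\ref{sec:psl} and~\ref{sec:A} prove Theorem~\ref{thm:A}, Section~\ref{sec:B} proves Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves Corollary~\ref{cor:C}.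

\section{Maximal subgroups and complements}\label{sec:comp}

We use the following criterion throughout. A subset $X$ of $G$ \emph{fails} to invariably generate $G$ if and only if some maximal subgroup of $G$ contains a conjugate of every element of $X$. Two consequences are used without further mention. Any set containing an invariable generating set is one itself; hence, to check that an invariable generating set is minimal, it suffices to delete one element at a time. And the image of an invariable generating set in a quotient of $G$ invariably generates the quotient.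

\begin{lemma}\label{lem:compl}
Let $N$ be an abelian minimal normal subgroup of $G$ and let $L\le G$ with $LN=G$. Then either $L=G$, or $L$ is a complement of $N$ and a maximal subgroup of $G$. Hence $N$ has a complement if and only if $N\not\le\Phi(G)$.
\end{lemma}

\begin{proof}
The group $L\cap N$ is normalized by $L$, and by $N$ because $N$ is abelian. So it is normal in $G$ and equals $N$ or $1$. If $L\cap N=N$, then $L=LN=G$. If $L\cap N=1$, then $L$ is a complement, and $L\ne G$. Any $L_1$ with $L\le L_1\le G$ satisfies $L_1N=G$, so $L_1\cap N\in\{1,N\}$ by the same argument. Comparing orders, we get $L_1\in\{L,G\}$.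

If $N\not\le\Phi(G)$, some maximal subgroup $M$ does not contain $N$; then $MN=G$ and $M$ is a complement. Conversely, a complement is a maximal subgroup not containing $N$.
\end{proof}

\begin{lemma}\label{lem:m}
Let $N$ be an abelian minimal normal subgroup of $G$. Then $m(G)=m(G/N)$ if $N\le\Phi(G)$, and $m(G)=m(G/N)+1$ otherwise.
\end{lemma}

\begin{proof}
Let $N\le\Phi(G)$. A set generates $G$ if and only if its image generates $G/N$. So a minimal generating set of $G$ maps injectively onto a minimal generating set of $G/N$, and choosing preimages turns a minimal generating set of $G/N$ into one of $G$. Thus $m(G)=m(G/N)$.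

Now let $N\not\le\Phi(G)$, so $N$ has a complement. Let $X$ be a minimal generating set of $G$ and choose $Y\subseteq X$ minimal such that its image generates $G/N$. Then $Y$ maps injectively onto a minimal generating set of $G/N$, so $|Y|\le m(G/N)$. Put $L=\langle Y\rangle$; then $LN=G$. If $L=G$, then $X=Y$. Otherwise $L$ is maximal by Lemma~\ref{lem:compl}, so any $x\in X\setminus L$ gives $\langle Y,x\rangle=G$ and $X=Y\cup\{x\}$. Hence $m(G)\le m(G/N)+1$.

Conversely, let $K$ be a complement, $Y$ a minimal generating set of $K$ of size $m(K)=m(G/N)$, and $1\ne n\in N$. Since $K$ is maximal, $Y\cup\{n\}$ generates $G$. Without $n$ we generate only $K$; without some $y\in Y$ we do not even generate $G/N$. So $m(G)\ge m(G/N)+1$.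
\end{proof}

\section{Which complements meet a given conjugacy class?}\label{sec:cocycles}

Let $K$ be a group and $A$ a finite $K$-module, written additively. Elements of $A\rtimes K$ are pairs with $(a,k)(b,l)=(a+kb,kl)$. A \emph{cocycle} is a map $\delta\colon K\to A$ with
\[
\delta(kl)=\delta(k)+k\,\delta(l)\qquad(k,l\in K).
\]
Cocycles form a group $Z^1(K,A)$, which contains the \emph{coboundaries} $\partial a\colon k\mapsto a-ka$ with $a\in A$. The quotient of $Z^1(K,A)$ by the coboundaries is $H^1(K,A)$. From the definition, $\delta(1)=0$ and $\delta(k^{-1})=-k^{-1}\delta(k)$. The complements of $A$ in $A\rtimes K$ are exactly the subgroups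
\[
K_\delta=\{(\delta(k),k):k\in K\},\qquad \delta\in Z^1(K,A).
\]
Conjugation by $(a,1)$ sends $(b,k)$ to $(b+a-ka,k)$; in particular it sends $K_\delta$ to $K_{\delta+\partial a}$. Since $A\rtimes K=A\,K_\delta$, every conjugate of $K_\delta$ is a conjugate by an element of $A$. So conjugacy classes of complements correspond to elements of $H^1(K,A)$.

\begin{lemma}\label{lem:conj}
Let $\delta\in Z^1(K,A)$. An element $(b,k)$ of $A\rtimes K$ is conjugate to an element of $K_\delta$ if and only if $b-\delta(k)\in(1-k)A$.
\end{lemma}

\begin{proof}
The element $(b,k)$ lies in some conjugate of $K_\delta$, that is, in some $K_{\delta+\partial a}$, if and only if $b=\delta(k)+a-ka$ for some $a\in A$.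
\end{proof}

Accordingly, for $x=(b,k)\in A\rtimes K$ and for $k\in K$ we define
\[
\mathcal C(x)=\{[\delta]\in H^1(K,A): b-\delta(k)\in(1-k)A\},\quad
\mathcal U(k)=\{[\delta]\in H^1(K,A):\delta(k)\in(1-k)A\}.
\]
These sets are well defined because $\partial a(k)\in(1-k)A$. An intersection of no such sets is understood to be $H^1(K,A)$. If $F$ is a field of $K$-endomorphisms of $A$, then $H^1(K,A)$ is an $F$-space, $(1-k)A$ is an $F$-subspace of $A$, and $\mathcal U(k)$ is an $F$-subspace of $H^1(K,A)$. The set $\mathcal C(x)$ is empty or a coset of $\mathcal U(k)$, since two classes in $\mathcal C(x)$ differ by a class in $\mathcal U(k)$, and adding a class in $\mathcal U(k)$ preserves $\mathcal C(x)$.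

\begin{proposition}\label{prop:crit}
Let $G=A\rtimes K$ and $X\subseteq G$.
\begin{enumerate}
\item[(i)] If $A\ne 0$ and $\bigcap_{x\in X}\mathcal C(x)\ne\emptyset$, then $X$ does not invariably generate $G$.
\item[(ii)] If $A$ is irreducible, the image of $X$ in $K$ invariably generates $K$, and $\bigcap_{x\in X}\mathcal C(x)=\emptyset$, then $X$ invariably generates $G$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) If $[\delta]$ lies in the intersection, the proper subgroup $K_\delta$ contains a conjugate of every $x\in X$ by Lemma~\ref{lem:conj}.

(ii) Suppose a maximal subgroup $M$ contains a conjugate of every element of $X$. The image of $M$ in $K$ contains conjugates of all elements of the image of $X$, so it is $K$, that is, $MA=G$. As $A$ is an abelian minimal normal subgroup of $G$, Lemma~\ref{lem:compl} shows that $M$ is a complement, say $M=K_\delta$. Then $[\delta]\in\bigcap_{x\in X}\mathcal C(x)$ by Lemma~\ref{lem:conj}, a contradiction.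
\end{proof}

\begin{lemma}\label{lem:coprime}
Let $A$ be an $\mathbb F_\ell K$-module, and let $k\in K$ have order prime to $\ell$. Then $\mathcal U(k)=\mathcal C((0,k))=H^1(K,A)$.
\end{lemma}

\begin{proof}
The first equality holds by definition. Let $n$ be the order of $k$ and $\delta\in Z^1(K,A)$. Then $0=\delta(k^n)=\sum_{i<n}k^i\delta(k)$. Hence $n\,\delta(k)=\sum_{i<n}(1-k^i)\delta(k)\in(1-k)A$, because $1-k^i=(1-k)(1+k+\dots+k^{i-1})$. As $n$ is invertible in $\mathbb F_\ell$, $\delta(k)\in(1-k)A$.
\end{proof}

\section{Permutation modules, and the example $3^4\rtimes A_5$}\label{sec:perm}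

We want an irreducible module $A$ for which $H^1(K,A)$ is a line and an element $k$ that distinguishes its points, in the sense that $\mathcal U(k)=0$. Permutation modules supply both, and everything can be read off from one coordinate.

In this section $K$ acts transitively on a finite set $\Omega$ with $|\Omega|\ge 2$, and $B$ is the stabilizer of a point $\infty\in\Omega$. Let $\ell$ be a prime not dividing $|\Omega|$, let $F=\mathbb F_\ell$, and let $P=F[\Omega]$ with basis $(e_y)_{y\in\Omega}$. We write $a=\sum_y a_ye_y$ for $a\in P$, so that $ke_y=e_{ky}$ and $(ka)_y=a_{k^{-1}y}$. Let $V\le P$ be the submodule of vectors with coordinate sum $0$, and let $\Sigma=\sum_ye_y$. Since $\Sigma$ has coordinate sum $|\Omega|\ne0$ in $F$, we have $P=F\Sigma\oplus V$.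

\begin{lemma}\label{lem:irr}
If $B$ has a subgroup $U$ of order prime to $\ell$ that is transitive on $\Omega\setminus\{\infty\}$, then $V$ is irreducible and $\mathrm{End}_K(V)=F$.
\end{lemma}

\begin{proof}
Let $n=|\Omega|$. The fixed space of $U$ on $P$ is spanned by $e_\infty$ and $\Sigma$, so its fixed space $V^U$ on $V$ is spanned by $v=n e_\infty-\Sigma\ne0$.

First, $v$ generates $V$ as a $K$-module: a submodule containing $v$ contains $v-gv=n(e_\infty-e_{g\infty})$ for all $g\in K$, and these vectors span $V$.

Let $W\le V$ be a submodule with $v\notin W$; we show $W=0$. We have $W^U=W\cap Fv=0$. For $w\in W$ the average $\frac1{|U|}\sum_{u\in U}uw$ lies in $W^U=0$, so $w=-\frac1{|U|}\sum_{u\in U}(u-1)w$. Thus $W$ is spanned by elements $(u-1)w$ with $u\in U$, $w\in W$. The $K$-invariant symmetric form on $P$ with orthonormal basis $(e_y)$ satisfies $V=\Sigma^\perp$. Since $P=F\Sigma\oplus V$, it is nondegenerate on $V$. Now $\langle v,(u-1)w\rangle=\langle(u^{-1}-1)v,w\rangle=0$, so the submodule $W^\perp\cap V$ contains $v$ and is therefore $V$. Hence $W=0$.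

Finally, $\varphi\in\mathrm{End}_K(V)$ maps $V^U=Fv$ to itself, say $\varphi(v)=\alpha v$. The kernel of $\varphi-\alpha$ is a submodule containing $v$, so $\varphi=\alpha$.
\end{proof}

If $\delta\in Z^1(K,V)$ and $k,l\in B$, then $(k\delta(l))_\infty=\delta(l)_\infty$, so $k\mapsto\delta(k)_\infty$ is a homomorphism $B\to F$. It is zero when $\delta$ is a coboundary; more precisely,
\begin{equation}\label{eq:infty}
(a-ka)_\infty=a_\infty-a_{k^{-1}\infty}=0\qquad\text{for all } k\in B,\ a\in P .
\end{equation}
The next lemma is a case of Shapiro's lemma. We prove it by hand because the explicit isomorphism is what we use.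

\begin{lemma}\label{lem:shapiro}
Let $K$ be perfect. Then
\[
\mathrm{ev}\colon H^1(K,V)\to \mathrm{Hom}(B,F),\qquad \mathrm{ev}[\delta](k)=\delta(k)_\infty ,
\]
is an isomorphism of $F$-spaces. If $k\in B$ and $[\delta]\in\mathcal U(k)$, then $\mathrm{ev}[\delta](k)=0$.
\end{lemma}

\begin{proof}
The last statement and the fact that $\mathrm{ev}$ is well defined follow from \eqref{eq:infty}. Clearly $\mathrm{ev}$ is $F$-linear.

\emph{Surjectivity.} Let $\chi\in\mathrm{Hom}(B,F)$. For each $y\in\Omega$ choose $s_y\in K$ with $s_y\infty=y$, taking $s_\infty=1$. For $k\in K$ define $\delta(k)\in P$ by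
\begin{equation}\label{eq:delta}
\delta(k)_y=\chi\bigl(s_y^{-1}\,k\,s_{k^{-1}y}\bigr);
\end{equation}
the argument of $\chi$ fixes $\infty$. For $g,k\in K$,
\[
\delta(gk)_y=\chi\bigl(s_y^{-1}g\,s_{g^{-1}y}\cdot s_{g^{-1}y}^{-1}k\,s_{k^{-1}g^{-1}y}\bigr)=\delta(g)_y+\delta(k)_{g^{-1}y}=\delta(g)_y+(g\delta(k))_y ,
\]
so $\delta$ is a cocycle with values in $P$. The coordinate sum is a $K$-invariant linear function on $P$, so its composition with $\delta$ is a homomorphism $K\to F$, which is zero because $K$ is perfect. Thus $\delta\in Z^1(K,V)$. For $k\in B$ we have $\delta(k)_\infty=\chi(k)$.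

\emph{Injectivity.} Suppose $\delta\in Z^1(K,V)$ satisfies $\delta(k)_\infty=0$ for all $k\in B$. Define $a\in P$ by $a_{g\infty}=\delta(g)_{g\infty}$. This is well defined: for $k\in B$, $\delta(gk)_{g\infty}=\delta(g)_{g\infty}+\delta(k)_\infty=\delta(g)_{g\infty}$. For $k\in K$ and $y=g\infty$, evaluating $\delta(g)=\delta(k)+k\,\delta(k^{-1}g)$ at $y$ gives
\[
a_y=\delta(k)_y+\delta(k^{-1}g)_{k^{-1}y}=\delta(k)_y+a_{k^{-1}y},
\]
so $\delta(k)=a-ka$. Write $a=c\Sigma+a'$ with $c\in F$, $a'\in V$. Then $\delta=\partial a'$, and $[\delta]=0$ in $H^1(K,V)$.
\end{proof}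

\subsection*{A small example}
Let $K=A_5$ act on $\Omega=\{1,\dots,5\}$, with $\infty=5$, $\ell=3$ and $F=\mathbb F_3$. The stabilizer $B=A_4$ of $5$ contains the Klein four-group $U$, which is transitive on $\{1,2,3,4\}$ and has order prime to $3$. By Lemma~\ref{lem:irr}, the $4$-dimensional module $V$ is irreducible and $\mathrm{End}_{A_5}(V)=\mathbb F_3$. Let $h=(1\,2\,3)$. The space $\mathrm{Hom}(A_4,\mathbb F_3)$ is a line, spanned by the $\chi$ with $\chi(h)=1$. By Lemma~\ref{lem:shapiro}, $[\delta]\mapsto\delta(h)_5$ identifies $H^1(A_5,V)$ with $\mathbb F_3$.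

We compute the value at $h$ of the cocycle $\delta$ in \eqref{eq:delta}. Take $s_5=1$, $s_4=(1\,2)(4\,5)$, any $s_1\in A_5$ with $s_1(5)=1$, and $s_2=hs_1$, $s_3=hs_2$. Then $\delta(h)_2=\delta(h)_3=\chi(1)=0$ and $\delta(h)_1=\chi(s_1^{-1}h\,s_3)=\chi(s_1^{-1}h^3s_1)=0$. Moreover $\delta(h)_5=\chi(h)=1$, and $\delta(h)_4=\chi(s_4^{-1}hs_4)=\chi((2\,1\,3))=\chi(h^{-1})=-1$. So $\delta(h)=b$ with $b=e_5-e_4$.

Let $t=(1\,2\,3\,4\,5)$, and in $G=V\rtimes A_5$ consider
\[
x=(b,h),\qquad y=(0,h),\qquad z=(0,t).
\]
Then $\{x,y,z\}$ is a minimal invariable generating set of $G$. Indeed: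
\begin{itemize}
\item $\mathcal C(z)=H^1(A_5,V)$ by Lemma~\ref{lem:coprime}: an element of order $5$ imposes no condition in characteristic $3$.
\item $\mathcal C(y)=\mathcal U(h)=\{0\}$: if $[\delta']\in\mathcal U(h)$, then $\delta'(h)_5=0$, so $[\delta']=0$.
\item $\mathcal C(x)=\{[\delta]\}$: it contains $[\delta]$ because $\delta(h)=b$, and it is a coset of $\mathcal U(h)=\{0\}$. Here $[\delta]\ne0$, because $\delta(h)_5=1$.
\end{itemize}
Since $\{h,t\}$ invariably generates $A_5$ (see the introduction) and $\mathcal C(x)\cap\mathcal C(y)=\emptyset$, Proposition~\ref{prop:crit}(ii) shows that $\{x,y,z\}$ invariably generates $G$. Without $x$ or without $y$ the intersection is a point, so Proposition~\ref{prop:crit}(i) applies; without $z$, the set lies in $V\rtimes A_4$. So although $x$ and $y$ have the same image in $A_5$, both are needed.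

In terms of matrices: replace $\mathbb F_3$ by the group of cube roots of unity, generated by $\omega$. Then $G$ is the group of $5\times5$ monomial matrices with even underlying permutation, whose nonzero entries are cube roots of unity with product $1$. One complement of $V$ consists of the permutation matrices; another is the image of the monomial representation of $A_5$ induced from $\chi$. The lifts of $h$ in these two complements have diagonal entries $1,1$ and $\omega^{-1},\omega$ at the fixed points $4,5$ of $h$, and conjugation by diagonal matrices does not change diagonal entries.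

This group is not a counterexample. On the one hand $m(G)=m(A_5)+1\ge4$ by Lemma~\ref{lem:m}. On the other hand $C_G(V)=V$ and $m_I(A_5)=2$, so Theorem~\ref{thm:B}(2), proved in Section~\ref{sec:B}, gives $m_I(G)\le2+1+1=4$. To gain, we must attach many modules to one group whose $m$ is bounded. This is what $\mathrm{PSL}(2,p)$ allows.

\section{Minimal generating sets of $\mathrm{PSL}(2,p)$}\label{sec:psl}

Let $H=\mathrm{PSL}(2,p)$ with $p\ge5$ prime, acting on $\Omega=\mathbb P^1(\mathbb F_p)$. We recall the facts we need (Dickson; see \cite[II.8]{Hu}).

\begin{itemize}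
\item[(F1)] $H$ is simple of order $p(p^2-1)/2$ and transitive on $\Omega$. The stabilizer of a point, called a \emph{Borel subgroup}, is $B=U\rtimes T$ with $|U|=p$ and $T$ cyclic of order $\frac{p-1}2$, and $U$ is regular on the remaining $p$ points. Elements of order $p$ fix exactly one point of $\Omega$, other nontrivial elements at most two.
\item[(F2)] There are two conjugacy classes of cyclic subgroups, called \emph{tori}, of orders $\frac{p-1}2$ and $\frac{p+1}2$ respectively, such that every element of $H$ has order $p$ or lies in a torus. For a torus $C$ of order $\frac{p\mp1}2$ the group $N_H(C)$ is dihedral of order $p\mp1$, and all elements of $N_H(C)\setminus C$ are involutions.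
\item[(F3)] Every proper subgroup of $H$ lies in a Borel subgroup, or in $N_H(C)$ for some torus $C$, or is isomorphic to $A_4$, $S_4$ or $A_5$.
\item[(F4)] An element $c$ of order $\ge3$ prime to $p$ lies in exactly one torus, namely $C_H(c)$.
\end{itemize}
Note that $\frac{p-1}2$ and $\frac{p+1}2$ are consecutive integers, hence coprime, and both are prime to $p$.

\begin{lemma}\label{lem:six}
$m(\mathrm{PSL}(2,p))\le6$ for every prime $p\ge5$.
\end{lemma}

The idea is that, in a large minimal generating set, the subgroups generated by all but one of the generators share a large subgroup $J$, which forces them into very few proper subgroups; but no two of them can lie in the same one.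

\begin{proof}
Suppose $X=\{x_1,\dots,x_d\}$ is a minimal generating set with $d\ge7$, and put $A_i=\langle X\setminus\{x_i\}\rangle\ne H$. For $i\ne j$ no proper subgroup of $H$ contains both $A_i$ and $A_j$, since $X\subseteq A_i\cup A_j$. No element of $X$ lies in the subgroup generated by the others. So adding the elements of a $k$-subset of $X$ one at a time gives a strictly increasing chain of subgroups, starting at $1$, of length $k$. Hence the order of the subgroup generated by a $k$-subset is a product of at least $k$ primes. In particular $|A_i|$ is a product of at least $6$ primes, whereas $12$, $24$ and $60$ are products of at most $4$. By (F3) each $A_i$ lies in a Borel subgroup or in some $N_H(C)$.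

Let $J=\langle x_1,x_2,x_3\rangle$. Then $|J|\ge8$, and $J\le A_i$ for all $i\ge4$.

\emph{Case $p\mid|J|$.} Let $u\in J$ have order $p$. For $i\ge4$ we have $u\in A_i$, and $p\nmid p\pm1$, so $A_i$ lies in a Borel subgroup. This is the stabilizer of the unique fixed point of $u$. So $A_4$ and $A_5$ lie in the same proper subgroup, a contradiction.

\emph{Case $p\nmid|J|$.} We claim that $J$ contains an element $c$ of order $\ge4$ prime to $p$. If $A_4$ lies in a Borel subgroup $U\rtimes T$, then $J\cap U=1$, so $J$ embeds in $T$ and is cyclic of order $\ge8$. If $A_4\le N_H(C')$, then $J\cap C'$ has index at most $2$ in $J$ and is cyclic of order $\ge4$. This proves the claim. Let $C$ be the unique torus containing $c$. For $i\ge4$, if $A_i\le N_H(C'')$ for a torus $C''$, then $c\in C''$, because $c$ is not an involution, and so $C''=C$. If $A_i$ lies in a Borel subgroup, this is the stabilizer of one of the at most two fixed points of $c$. So each of the four groups $A_4,A_5,A_6,A_7$ lies in one of at most three proper subgroups, and two of them lie in the same one, a contradiction.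
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $\pi,p,H,\Omega,V_\ell,V,G$ be as in Theorem~\ref{thm:A}. Since $p\equiv1$ modulo an odd prime, $p$ is odd. Some $\ell\in\pi$ is at least $7$ and $2\ell\mid p-1$, so $p>14$. Fix $\infty\in\Omega$ and its stabilizer $B=U\rtimes T$. For $\ell\in\pi$ let $h_\ell$ generate the Sylow $\ell$-subgroup of the cyclic group $T$.

\medskip
\noindent\textbf{The modules.} Let $\ell\in\pi$. As $\ell$ is odd and divides $p-1$, it divides $|T|=\frac{p-1}2$, and $p+1\equiv2\not\equiv0\bmod\ell$. So $\ell$ divides neither $|\Omega|=p+1$ nor $|U|=p$, and Lemma~\ref{lem:irr} shows that $V_\ell$ is irreducible with $\mathrm{End}_H(V_\ell)=\mathbb F_\ell$. The $p$-group $U$ lies in the kernel of every homomorphism $B\to\mathbb F_\ell$, so $\mathrm{Hom}(B,\mathbb F_\ell)=\mathrm{Hom}(T,\mathbb F_\ell)$, which is one-dimensional. A nonzero homomorphism does not vanish at $h_\ell$, since $T$ is the product of $\langle h_\ell\rangle$ and a group of order prime to $\ell$. By Lemma~\ref{lem:shapiro},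
\begin{equation}\label{eq:line}
H^1(H,V_\ell)\to\mathbb F_\ell,\qquad[\delta]\mapsto\delta(h_\ell)_\infty,\qquad\text{is an isomorphism, and }\ \mathcal U(h_\ell)=0.
\end{equation}
Let $\delta_\ell\in Z^1(H,V_\ell)$ be a cocycle with $\delta_\ell(h_\ell)_\infty=1$.

\medskip
\noindent\textbf{The set.} Let $t\in H$ have order $\frac{p+1}2$, put $b_\ell=\delta_\ell(h_\ell)\in V_\ell\le V$, and let
\[
X=\{x_\ell,y_\ell:\ell\in\pi\}\cup\{z\},\qquad x_\ell=(b_\ell,h_\ell),\quad y_\ell=(0,h_\ell),\quad z=(0,t).
\]
Since $b_\ell\ne0$ and the elements $h_\ell$ and $t$ have pairwise different orders, $|X|=2s+1$. We show that $X$ is a minimal invariable generating set of $G$.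

\begin{lemma}\label{lem:H}
The set $\{t\}\cup\{h_\ell:\ell\in\pi\}$ invariably generates $H$.
\end{lemma}

\begin{proof}
Let $r\in\pi$ with $r\ge7$, and suppose that a proper subgroup $L$ of $H$ contains conjugates of $t$ and $h_r$. The order $\frac{p+1}2\geq 8$ of $t$ is prime to $p$ and to $\frac{p-1}2$. So $L$ is not in a Borel subgroup, whose order is $p\cdot\frac{p-1}2$, and not in the normalizer of a torus of order $\frac{p-1}2$, whose elements have order $2$ or a divisor of $\frac{p-1}2$. The order of $h_r$ is a positive power of $r$. So $L$ is not in the normalizer of a torus of order $\frac{p+1}2$, which has order $p+1\equiv2\bmod r$, and is not isomorphic to $A_4$, $S_4$ or $A_5$, since $r\ge7$. This contradicts (F3).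
\end{proof}

For $\ell\in\pi$ put $W_\ell=\bigoplus_{r\in\pi,\,r\ne\ell}V_r$, a normal subgroup of $G$ with $G/W_\ell=V_\ell\rtimes H$.

\begin{lemma}\label{lem:red}
Every maximal subgroup of $G$ contains some $W_\ell$. Hence a subset of $G$ invariably generates $G$ if and only if its image in $V_\ell\rtimes H$ invariably generates $V_\ell\rtimes H$ for every $\ell\in\pi$.
\end{lemma}

\begin{proof}
A maximal subgroup containing $V$ contains every $W_\ell$. Let $M$ be a maximal subgroup with $V\not\le M$. Then $MV=G$, and $M\cap V$ is normalized by $M$ and by the abelian group $V$, so it is a proper submodule of $V$. It is a maximal submodule: if $M\cap V<W<V$ for a submodule $W$, then $W$ is normal in $G$ and $MW\cap V=(M\cap V)W=W$, so $M<MW<G$, a contradiction. As the $V_r$ have distinct characteristics, a submodule of $V$ is the sum of its intersections with the $V_r$, and these are irreducible. So the maximal submodules of $V$ are the $W_\ell$, and $M\cap V=W_\ell$ for some $\ell$. The second statement follows, because maximal subgroups of $G$ containing $W_\ell$ correspond to those of $G/W_\ell$.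
\end{proof}

\noindent\textbf{The picture at one prime.} Fix $\ell\in\pi$. The image of $X$ in $V_\ell\rtimes H$ consists of $(b_\ell,h_\ell)$, $(0,h_\ell)$, $(0,t)$ and $(0,h_r)$ for $r\in\pi\setminus\{\ell\}$; the elements $x_r$ and $y_r$ both map to $(0,h_r)$ because $b_r\in V_r\le W_\ell$. In $H^1(H,V_\ell)$ we have
\[
\mathcal C((b_\ell,h_\ell))=\{[\delta_\ell]\},\qquad \mathcal C((0,h_\ell))=\{0\},\qquad \mathcal C((0,k))=H^1(H,V_\ell)
\]
for $k=t$ and $k=h_r$ with $r\ne\ell$. The first two sets are cosets of $\mathcal U(h_\ell)=0$ containing $[\delta_\ell]$ and $0$. The third equality is Lemma~\ref{lem:coprime}, since $h_r$ has order a power of $r$ and $t$ has order $\frac{p+1}2$, prime to $\ell$. Finally $[\delta_\ell]\ne0$ by \eqref{eq:line}.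

\medskip
\noindent\textbf{$X$ invariably generates $G$.} For each $\ell$ the intersection of the sets $\mathcal C$ is empty, and the image of $X$ in $H$ invariably generates $H$ by Lemma~\ref{lem:H}. So Proposition~\ref{prop:crit}(ii) shows that the image of $X$ invariably generates $V_\ell\rtimes H$. Now use Lemma~\ref{lem:red}.

\medskip
\noindent\textbf{$X$ is minimal.} If $x_\ell$ is deleted, the intersection of the sets $\mathcal C$ of the images in $V_\ell\rtimes H$ is $\{0\}$; if $y_\ell$ is deleted, it is $\{[\delta_\ell]\}$. In both cases Proposition~\ref{prop:crit}(i) shows that the image of the remaining set does not invariably generate $V_\ell\rtimes H$, hence the remaining set does not invariably generate $G$. If $z$ is deleted, the remaining set lies in the proper subgroup $V\rtimes B$. Thus $m_I(G)\ge2s+1$.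

\medskip
\noindent\textbf{The value of $m(G)$.} Order $\pi$ as $\ell_1,\dots,\ell_s$ and let $G_i=(V_{\ell_1}\oplus\dots\oplus V_{\ell_i})\rtimes H$, so that $G_0=H$ and $G_s=G$. For $i\ge1$, $V_{\ell_i}$ is a minimal normal subgroup of $G_i$ with a complement isomorphic to $G_{i-1}$. By Lemmas~\ref{lem:compl} and~\ref{lem:m}, $m(G_i)=m(G_{i-1})+1$. Hence $m(G)=m(H)+s$, and $m(H)\le6$ by Lemma~\ref{lem:six}. So $m_I(G)-m(G)\ge(2s+1)-(s+6)=s-5$, which is positive for $s\ge6$. This proves Theorem~\ref{thm:A}. \qed

\begin{remark}
The congruence $p\equiv1\bmod\ell$ makes $\mathrm{Hom}(B,\mathbb F_\ell)$ nonzero. The primes in $\pi$ are distinct so that the pairs $x_r,y_r$ impose no condition at the other primes. The assumption that some $\ell\in\pi$ is at least $7$ serves only to exclude $A_4$, $S_4$ and $A_5$ in Lemma~\ref{lem:H}; it is automatic when $s\ge3$, and when $p\ge11$ these groups are also excluded because $t$ has order $\frac{p+1}{2}\ge6$. For $\pi=\{3\}$ and $p=7$ the lemma fails: $\mathrm{PSL}(2,7)\cong\mathrm{GL}(3,2)$ contains $S_4$, which has elements of orders $3$ and $4$. The cyclic subgroups of order $3$,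 and those of order $4$, form one class each by (F2), so conjugates of both $h_3$ and $t$ lie in $S_4$.
\end{remark}

\begin{remark}
Whiston and Saxl \cite{WS} proved that $m(\mathrm{PSL}(2,p))\le4$. With this bound, which is not used elsewhere here, the prime $p=2311=2\cdot3\cdot5\cdot7\cdot11+1$ and $\pi=\{3,5,7,11\}$ already give $m_I(G)\ge9>8\ge m(G)$.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

The statements about $m$ are Lemma~\ref{lem:m}, since $N$ has no complement if and only if $N\le\Phi(G)$, by Lemma~\ref{lem:compl}.

\medskip
\noindent\textbf{Part (1).} If $N\le\Phi(G)$, every maximal subgroup of $G$ contains $N$, so a set invariably generates $G$ if and only if its image invariably generates $G/N$. As in Lemma~\ref{lem:m}, a minimal invariable generating set of $G$ maps injectively onto one of $G/N$, and minimal invariable generating sets of $G/N$ lift. So $m_I(G)=m_I(G/N)$.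

\medskip
From now on $G=N\rtimes K$. Then $N$ is an irreducible $K$-module and $F=\mathrm{End}_K(N)$, because $N$ acts trivially on itself.

\medskip
\noindent\textbf{Part (2), lower bound.} Let $Y$ be a minimal invariable generating set of $K$ of size $m_I(K)$ and let $1\ne n\in N$. Any conjugates in $G$ of the elements of $Y$ generate a subgroup $L$ with $LN=G$, and by Lemma~\ref{lem:compl} either $L=G$ or $L$ is a complement of $N$ and a maximal subgroup. A conjugate of $n$ is a nontrivial element of $N$, so together with $L$ it generates $G$. Thus $Y\cup\{n\}$ invariably generates $G$. Without $n$ the set lies in $K\ne G$; without some $y\in Y$ its image does not invariably generate $G/N\cong K$. So $m_I(G)\ge m_I(G/N)+1$.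

\medskip
\noindent\textbf{Part (2), upper bound.} Let $X$ be a minimal invariable generating set of $G$ and write $x=(n_x,k_x)$ for $x\in X$. By Proposition~\ref{prop:crit}(i), $\bigcap_{x\in X}\mathcal C(x)=\emptyset$. First spend elements of $X$ on generating $K$: choose $Y\subseteq X$ minimal such that $\{k_y:y\in Y\}$ invariably generates $K$. By the minimality of $Y$ the elements $k_y$ are distinct and form a minimal invariable generating set of $K$, so $|Y|\le m_I(K)$. For $Y\subseteq S\subseteq X$ put
\[
\mathcal C(S)=\bigcap_{x\in S}\mathcal C(x),\qquad \mathcal U(S)=\bigcap_{x\in S}\mathcal U(k_x)\subseteq H^1(K,N).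
\]
By Proposition~\ref{prop:crit}, $S$ invariably generates $G$ if and only if $\mathcal C(S)=\emptyset$. If $\mathcal C(S)$ is not empty, it is a coset of the $F$-subspace $\mathcal U(S)$. Each further useful element of $X$ makes this affine space empty or lowers its dimension, so the number of elements needed after $Y$ is controlled by $\dim_F\mathcal U(Y)$.

It would not be enough to bound this by $\dim_FH^1(K,N)$. For instance, if $K$ has order $\ell$ and acts trivially on $N\cong\mathbb F_\ell$, then $H^1(K,N)=\mathrm{Hom}(K,N)$ is a line, although $C_G(N)=G$, so that $H^1(G/C_G(N),N)=0$. The point of the next lemma is that, by its invariable generation property, $Y$ by itself already excludes all classes that do not come from the group acting faithfully. Let $C=C_K(N)$. Then $C_G(N)=NC$ and $G/C_G(N)\cong K/C$. Composing cocycles of $K/C$ with $K\to K/C$ gives the $F$-linear inflation map $H^1(K/C,N)\to H^1(K,N)$. It is injective: if the inflated cocycle is $\partial a$, then the original cocycle is the coboundary of $a$ on $K/C$, because $C$ acts trivially on $N$.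

\begin{lemma}\label{lem:infl}
$\mathcal U(Y)$ is contained in the image of the inflation map. Hence $\dim_F\mathcal U(Y)\le e$, where $e=\dim_FH^1(K/C,N)$.
\end{lemma}

\begin{proof}
Let $[\delta]\in\mathcal U(Y)$. We show that $\delta$ vanishes on $C$; then $\delta(kc)=\delta(k)+k\delta(c)=\delta(k)$ for $k\in K$, $c\in C$, and $\delta$ is inflated from $K/C$.

Since $C$ acts trivially on $N$, $\delta|_C\colon C\to N$ is a homomorphism. For $k\in K$ and $c\in C$,
\[
\delta(kck^{-1})=\delta(k)+k\,\delta(c)+kc\,\delta(k^{-1})=\delta(k)+k\,\delta(c)-kck^{-1}\delta(k)=k\,\delta(c),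
\]
because $kck^{-1}\in C$ acts trivially. So $\delta(C)$ is a $K$-submodule of $N$, that is, $\delta(C)\in\{0,N\}$.

Suppose $\delta(C)=N$. Then $D=\{k\in K:\delta(k)=0\}$ is a proper subgroup of $K$. We show that each $k_y$ with $y\in Y$ is conjugate into $D$. Put $k=k_y$. Since $[\delta]\in\mathcal U(k)$, $\delta(k)=a-ka$ for some $a\in N$. Choose $c\in C$ with $\delta(c)=-a$. Then $\delta(c^{-1})=-\delta(c)=a$, and, as $c$ acts trivially,
\[
\delta(ckc^{-1})=\delta(c)+c\,\delta(k)+ck\,\delta(c^{-1})=-a+(a-ka)+ka=0 .
\]
So $ckc^{-1}\in D$. This contradicts the fact that the $k_y$ invariably generate $K$. Hence $\delta(C)=0$.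
\end{proof}

Now start with $S=Y$. While $\mathcal C(S)\ne\emptyset$, there is $x\in X$ with $\mathcal C(S\cup\{x\})\subsetneq\mathcal C(S)$, since otherwise $\mathcal C(X)=\bigcap_{x\in X}\mathcal C(S\cup\{x\})=\mathcal C(S)\ne\emptyset$; replace $S$ by $S\cup\{x\}$. The affine space $\mathcal C(S)$, if nonempty, has dimension at most $e$ at the start, and as long as it is nonempty its dimension drops at every step. So after at most $e+1$ steps $\mathcal C(S)=\emptyset$. Then $S$ invariably generates $G$, so $S=X$ by minimality of $X$, and
\[
|X|\le|Y|+e+1\le m_I(G/N)+1+\dim_FH^1(G/C_G(N),N).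
\]
This proves Theorem~\ref{thm:B}. \qed

\section{Proof of Corollary~\ref{cor:C}}\label{sec:C}

\noindent\textbf{Part (a).} Let $R=R_0>R_1>\dots>R_k=1$ be the part below $R$ of the given chief series. The factor $A=R_i/R_{i+1}$ is an abelian minimal normal subgroup of $G/R_{i+1}$ with quotient $G/R_i$, and the group induced on it is $G/C_G(A)$. Theorem~\ref{thm:B} and the hypothesis show that, in passing from $G/R_i$ to $G/R_{i+1}$, both $m$ and $m_I$ increase by exactly $1$ if $A$ is complemented, and both stay the same otherwise. This proves the first statement.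

Let $G$ be solvable and take $R=G$. We verify the hypothesis. Let $A$ be a chief factor, $\ell$ its characteristic, and $Q=G/C_G(A)$. If $Q=1$, then $H^1(Q,A)=0$. Let $Q\ne1$. The fixed space in $A$ of a normal $\ell$-subgroup of $Q$ is a nonzero submodule, hence all of $A$; as $Q$ acts faithfully, $O_\ell(Q)=1$. A minimal normal subgroup of the solvable group $Q$ is therefore an $r$-group for a prime $r\ne\ell$, so $S=O_{\ell'}(Q)\ne1$. The submodule $A^S$ of $S$-fixed points is not $A$, so $A^S=0$. Moreover $H^1(S,A)=0$ because $|S|$ is prime to $\ell$. The inflation--restriction sequence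
\[
0\to H^1(Q/S,A^S)\to H^1(Q,A)\to H^1(S,A)
\]
gives $H^1(Q,A)=0$. Since $m(1)=m_I(1)=0$, we obtain $m_I(G)=m(G)$, and both are equal to the number of complemented factors in a chief series.

\medskip
\noindent\textbf{Part (b).} We first bound $m_I(H)$.

\begin{lemma}\label{lem:five}
$m_I(\mathrm{PSL}(2,p))\le5$ for every prime $p\ge7$.
\end{lemma}

\begin{proof}
For $M\le H=\mathrm{PSL}(2,p)$ let $\widetilde M$ be the union of all conjugates of $M$. Let $\{g_1,\dots,g_d\}$ be a minimal invariable generating set of $H$. For each $i$ the set $\{g_j:j\ne i\}$ does not invariably generate $H$, so there is a maximal subgroup $M_i$ with $g_j\in\widetilde{M_i}$ for all $j\ne i$; then $g_i\notin\widetilde{M_i}$, because the whole set invariably generates $H$. For $i\ne j$ we have $g_j\in\widetilde{M_i}\setminus\widetilde{M_j}$. So $\widetilde{M_1},\dots,\widetilde{M_d}$ are pairwise incomparable.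

We list the possible sets $\widetilde M$ for $M$ maximal, using (F3). The Borel subgroups form one conjugacy class and give one set. The groups $N_H(C)$ form two classes and give two sets. Let $M$ be isomorphic to $A_4$, $S_4$ or $A_5$. Two cyclic subgroups of $H$ of the same order $n>1$ prime to $p$ are conjugate: each lies in a torus, $n$ divides exactly one of the coprime numbers $\frac{p\pm1}2$, tori of the same order are conjugate, and a torus has only one subgroup of order $n$. Since $p\ge7$, all element orders in $M$ are prime to $p$. So an element whose order occurs in $M$ is conjugate to an element of $M$, and $\widetilde M$ is the set of all elements of $H$ whose order lies in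
\[
\{1,2,3\},\qquad\{1,2,3,4\},\qquad\{1,2,3,5\}
\]
for $M\cong A_4,S_4,A_5$ respectively. Altogether there are at most six sets $\widetilde M$, and those for $A_4$ and $S_4$ are comparable. So $d\le5$.
\end{proof}

Let $G$ be as in Theorem~\ref{thm:A}, and let $G_i$ be as at the end of Section~\ref{sec:A}. The simple group $H$ acts nontrivially, hence faithfully, on each $V_\ell$. So the centralizer of $V_{\ell_i}$ in $G_i$ is $V_{\ell_1}\oplus\dots\oplus V_{\ell_i}$ with quotient $H$, and $\mathrm{End}_{G_i}(V_{\ell_i})=\mathbb F_{\ell_i}$. By \eqref{eq:line}, $\dim H^1(H,V_{\ell_i})=1$. Theorem~\ref{thm:B}(2) therefore gives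
\[
m_I(G_{i-1})+1\le m_I(G_i)\le m_I(G_{i-1})+2 ,
\]
and by Lemma~\ref{lem:five}, $m_I(G)\le m_I(H)+2s\le2s+5$. Together with Theorem~\ref{thm:A},
\[
2s+1\le m_I(G)\le2s+5,\qquad s<m(G)\le s+6,
\]
so $m_I(G)/m(G)\to2$ as $s\to\infty$.

Finally, let $q$ be the number of the $s$ steps at which $m_I$ increases by $2=1+\dim_FH^1$. The total increase is $s+q=m_I(G)-m_I(H)\ge2s+1-5=2s-4$, so $q\ge s-4$. For $s\ge5$, therefore, the upper bound in Theorem~\ref{thm:B}(2) is attained with $\dim_FH^1=1$. \qed

\begin{thebibliography}{9}

\bibitem{GL}
Daniele Garzoni, Andrea Lucchini,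
\emph{Minimal invariable generating sets},
arXiv:2203.00726 (2022).

\bibitem{Hu}
Huppert,
\emph{Endliche Gruppen I}.

\bibitem{WS}
Whiston and Saxl,
J. Algebra \textbf{258} (2002).

\end{thebibliography}
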